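# The Hornich–Hlawka inequality in $L^p$ for $p$ slightly above $2$

## 1. Hornich–Hlawka spaces, $L^p$ norms, isometric copies

All vector spaces are real.

**Definition (Hornich–Hlawka space).** A normed space $(E,\|\cdot\|)$ is a Hornich–Hlawka space, or is HH for short, if for all $x,y,z\in E$
$$\|x\|+\|y\|+\|z\|+\|x+y+z\|\ \ge\ \|x+y\|+\|y+z\|+\|z+x\|. \tag{1}$$

Example. In any normed space take $x=y=z\neq 0$. The left side is $(3+3)\|x\|$ and the right side is $(2+2+2)\|x\|$. So (1) is an equality there, in every space. This will matter: there is no hope of proving (1) with room to spare.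

**Definition (the spaces $L^p(\mu)$ and $\ell^p(3)$).** For a measure $\mu$ and $1\le p<\infty$, $L^p(\mu)$ carries the norm $\|x\|=(\int|x|^p\,d\mu)^{1/p}$; for $p=\infty$ one takes the essential supremum of $|x|$. When $\mu$ is counting measure on three points, this is $\ell^p(3)$, that is, $\mathbb R^3$ with $\|\mathbf x\|_p=(|x_1|^p+|x_2|^p+|x_3|^p)^{1/p}$, or $\|\mathbf x\|_\infty=\max_i |x_i|$.

Example. In $\ell^p(3)$ the vector $(1,1,-1)$ has norm $3^{1/p}$ and $2e_1=(2,0,0)$ has norm $2$. With $x=(-1,1,1)$, $y=(1,-1,1)$, $z=(1,1,-1)$ we have $x+y=2e_3$, $x+z=2e_2$, $y+z=2e_1$ and $x+y+z=(1,1,1)$. So (1) reads $4\cdot 3^{1/p}\ge 6$.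

**Definition (isometric copy).** A normed space $E$ is isometric to a subspace of $F$ if there is a linear map $J:E\to F$ with $\|Jx\|=\|x\|$ for all $x$. If $F$ is HH, then so is $E$: apply (1) to $Jx,Jy,Jz$.

Example. If $A_1,A_2,A_3$ are disjoint sets of finite positive measure and $p<\infty$, then $e_j\mapsto\mu(A_j)^{-1/p}\mathbf 1_{A_j}$ extends to a linear isometry of $\ell^p(3)$ into $L^p(\mu)$; for $p=\infty$ use $e_j\mapsto\mathbf 1_{A_j}$.

Now the question. Every Hilbert space is HH, and $\ell^p(3)$ is HH for $1\le p\le 2$, since it embeds isometrically in $L^1(0,1)$. On the other side, the triple in the second example violates (1) as soon as $3^{1/p}<\frac32$, that is, for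
$$p>p^*:=\frac{\log 3}{\log 3-\log 2}\approx 2.7095,$$
including $p=\infty$, where it reads $4\ge 6$. For instance $\ell^3(3)$ is not HH, because $3<(3/2)^3$. These facts are recorded in Dan-Ştefan Marinescu and Constantin P. Niculescu, "A survey of the Hornich-Hlawka inequality", arXiv:2407.03278 (2024), which is also the source of the problem: prove or disprove that *none* of the spaces $\ell^p(3)$ with $p\in(2,\infty]$ is HH. In plain words, does the inequality die the moment $p$ passes $2$?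

It does not, so the assertion is disproved.

**Theorem 1.** Let $2<p\le 2+\frac1{50}$ and let $\mu$ be any measure. Then real $L^p(\mu)$, and hence every real normed space isometric to a subspace of it, is HH. In particular $\ell^p(3)$ is HH for $2<p\le 2.02$.

The exact threshold is not determined: we get only $2.02\le\sup\{p:\ell^p(3)\text{ is HH}\}\le p^*$.

## 2. Four vectors with sum zero, and the real line

**Symmetrization.** This step exposes a hidden symmetry of (1). Put $x_1=x$, $x_2=y$, $x_3=z$, $x_4=-(x+y+z)$, so that $\sum x_i=0$. Then (1) is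
$$\sum_{i=1}^4\|x_i\|\ \ge\ \|x_1+x_2\|+\|x_1+x_3\|+\|x_2+x_3\|. \tag{2}$$
When $\{i,j,k,l\}=\{1,2,3,4\}$ we have $x_i+x_j=-(x_k+x_l)$. So the right side of (2) contains one norm for each of the three ways to split four indices into two pairs, and (2) is invariant under all permutations of the four vectors. If one of them vanishes, say $x_4=0$, then $x_1+x_2=-x_3$ and so on, and (2) is an equality. From now on all four are nonzero.

**The real line by hand.** Let $v_1,\dots,v_4$ be reals with sum $0$. Up to a permutation and a global sign there are two cases. If $v_1,v_2,v_3\ge0\ge v_4$, both sides of (2) equal $2(v_1+v_2+v_3)$. If $v_1,v_2\ge0\ge v_3,v_4$, put $k=-v_3$. Then $0\le k\le v_1+v_2$, the left side is $2(v_1+v_2)$ and the right side is $(v_1+v_2)+|v_1-k|+|v_2-k|$. The function $k\mapsto|v_1-k|+|v_2-k|$ is convex and equals $v_1+v_2$ at both ends $k=0$ and $k=v_1+v_2$, so it is at most $v_1+v_2$ between them. Hence $\mathbb R$ is HH, and by integrating the scalar inequality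 $L^1(\mu)$ is HH.

For $p>1$ this pointwise method has no direct analogue, because $\|x\|$ is not an integral of a function of $x(\cdot)$ alone. Section 4 repairs this.

**Standing notation.** Write $p=2+s$ with $0\le s\le\frac1{50}$; the value $s=0$ serves as a model. Put
$$f(x)=|x|^p,\qquad f''(x)=p(p-1)|x|^s,\qquad h(\tau,u)=\tau f(u/\tau)=|u|^p\tau^{1-p}\quad(\tau>0).$$
For example $h(2,2)=2$ for every $p$, and in general $h(\tau,\pm\tau)=\tau$. Given nonzero $x_1,\dots,x_4\in L^p(\mu)$ with sum $0$, let $t_i=\|x_i\|$ and $N_{ij}=\|x_i+x_j\|$. By symmetry we may label the vectors so that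
$$(t_1,t_2,t_3,t_4)=(a,b,c,d),\qquad c\le b\le a\le d .$$
The triangle inequality gives $d\le a+b+c\le 3a$. Put
$$B=b+c,\qquad \chi=\frac{b+c}{a+d}\in(0,1].$$
For $x=y=z$ of norm $1$ we get $(a,b,c,d)=(1,1,1,3)$ and $\chi=\frac12$.

## 3. The parallelogram estimate, and why it stops at $x=y=z$

In a Hilbert space $\sum t_i^2=\sum N_{ij}^2$ by the parallelogram law. The natural first attempt is an $L^p$ version of this identity followed by Hölder.

**Step 1. A parallelogram inequality in $L^p$.** For $p\ge2$ and real $\alpha,\beta$,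
$$|\alpha+\beta|^p+|\alpha-\beta|^p\ \ge\ 2(\alpha^2+\beta^2)^{p/2}\ \ge\ 2(|\alpha|^p+|\beta|^p). \tag{3}$$
The first inequality is convexity of $t\mapsto t^{p/2}$ at the points $(\alpha\pm\beta)^2$, whose mean is $\alpha^2+\beta^2$; the second is superadditivity of the same function on $[0,\infty)$.

Let $v_i$ be real with $\sum v_i=0$, and let $u_1=v_1+v_2$, $u_2=v_1+v_3$, $u_3=v_1+v_4=-(v_2+v_3)$. Since $u_1+u_2+u_3=3v_1+v_2+v_3+v_4=2v_1$, and similarly for the others,
$$v_1,v_2=\tfrac12\big(u_1\pm(u_2+u_3)\big),\qquad v_3,v_4=\tfrac12\big(-u_1\pm(u_2-u_3)\big).$$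
Apply (3) to the pair $v_1,v_2$, to the pair $v_3,v_4$, and then to $u_2\pm u_3$:
$$\sum|v_i|^p\ \ge\ 2^{1-p}\big(2|u_1|^p+|u_2+u_3|^p+|u_2-u_3|^p\big)\ \ge\ 2^{2-p}\sum|u_j|^p.$$
With $v_i=x_i(\cdot)$, integration gives
$$\sum N_{ij}^p\ \le\ 2^{p-2}\sum t_i^p. \tag{4}$$

**Step 2. Hölder.** We pass from $p$-th powers to sums. By Hölder for three terms, (4), and $\|\cdot\|_p\le\|\cdot\|_2$ on $\mathbb R^4$,
$$\sum N_{ij}\ \le\ 3^{1-\frac1p}\,2^{1-\frac2p}\Big(\sum t_i^p\Big)^{1/p}\ \le\ \sqrt3\;12^{\frac12-\frac1p}\Big(\sum t_i^2\Big)^{1/2}.$$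
Here we used $3^{1-1/p}2^{1-2/p}=\sqrt3\cdot(3\cdot4)^{\frac12-\frac1p}$. Since $\frac12-\frac1p=\frac s{2p}$,
$$\Big(\sum N_{ij}\Big)^2\ \le\ 3\cdot 12^{s/p}\sum t_i^2 . \tag{5}$$
So (2) holds whenever $3\cdot12^{s/p}\sum t_i^2\le(\sum t_i)^2$.

**Where this stops.** At $x=y=z$ of norm $1$ we have $\sum N_{ij}=6$, while the middle bound of Step 2 equals
$$3^{1-\frac1p}2^{1-\frac2p}(3+3^p)^{1/p}=6\Big(\frac{3+3^p}{12}\Big)^{1/p},$$
which is $6$ at $p=2$ and exceeds $6$ for every $p>2$. The estimate thus fails at the equality case for all $p>2$. It is incomplete even at $p=2$: for $t=(1,\delta,\delta,1)$ we have $3\sum t_i^2=6+6\delta^2$, which is larger than $(\sum t_i)^2=4(1+\delta)^2$ for small $\delta$. The method needs the four norms to be comparable, which is what $\chi$ near $1$ expresses. There it does work.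

**Proposition 2.** Let $2<p\le2.02$. If $\chi\ge\frac35$, then (2) holds.

**Proof.** We bound $(\sum t_i)^2/(3\sum t_i^2)$ from below in terms of $\chi$. Let $\sigma=a+d$, so that $b+c=\chi\sigma$ and $\sum t_i=(1+\chi)\sigma$. The ordering gives $\frac{\chi\sigma}2\le b\le a\le\frac\sigma2$. Since $\beta\mapsto\beta^2+(\chi\sigma-\beta)^2$ increases for $\beta\ge\frac{\chi\sigma}2$, we have $b^2+c^2\le a^2+(\chi\sigma-a)^2$, hence
$$\sum t_i^2\ \le\ 2a^2+(\sigma-a)^2+(\chi\sigma-a)^2 .$$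
The right side is convex in $a$. At $a=\frac{\chi\sigma}2$ it equals $\sigma^2\big(\frac{\chi^2}2+1-\chi+\frac{\chi^2}4+\frac{\chi^2}4\big)$, and at $a=\frac\sigma2$ it equals $\sigma^2\big(\frac12+\frac14+\chi^2-\chi+\frac14\big)$. Both values are $\sigma^2(1-\chi+\chi^2)$, so $\sum t_i^2\le\sigma^2(1-\chi+\chi^2)$ and
$$\frac{(\sum t_i)^2}{3\sum t_i^2}\ \ge\ \frac{(1+\chi)^2}{3(1-\chi+\chi^2)}=\frac13\Big(1+\frac3{\chi^{-1}-1+\chi}\Big).$$
Because $\chi+\chi^{-1}$ decreases on $(0,1]$, the last expression increases. At $\chi=\frac35$ it is $\frac{2.56}{2.28}>1.12$. On the other hand $s/p\le0.01$ and $12^{0.01}<1.03$: the first four binomial terms give $1.03^{100}>1+3+4.45+4.36>12$. So $3\cdot12^{s/p}\sum t_i^2\le(\sum t_i)^2$, and (5) gives (2). $\square$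

It remains to treat $\chi\le\frac35$, which contains the dangerous case $x=y=z$.

## 4. Decoupling: an inequality between real numbers

The purpose of the next lemma is to get back to a pointwise inequality. One replaces each norm by an integral with a constant weight. On the left this is exact; on the right the price is a tangent line.

**Lemma 3 (decoupling).** Let $p\ge2$. Suppose $\tau_{12},\tau_{13},\tau_{23}>0$ are constants with $\sum\tau_{ij}\le\sum t_i$, and that for all real $v_1,\dots,v_4$ with $\sum v_i=0$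
$$\sum_{i=1}^4h(t_i,v_i)\ \ge\ h(\tau_{12},v_1+v_2)+h(\tau_{13},v_1+v_3)+h(\tau_{23},v_2+v_3). \tag{6}$$
Then (2) holds.

**Proof.** Apply (6) at each point to $v_i=x_i(\cdot)$ and integrate. On the left, $\int h(t_i,x_i)\,d\mu=t_i^p\,t_i^{1-p}=t_i$; on the right, $\int h(\tau_{ij},x_i+x_j)\,d\mu=h(\tau_{ij},N_{ij})$. So $\sum t_i\ge\sum h(\tau_{ij},N_{ij})$. By convexity $f(r)\ge1+p(r-1)$ for $r\ge0$, hence $h(\tau,N)=\tau f(N/\tau)\ge pN-(p-1)\tau$. Therefore
$$\sum t_i\ \ge\ p\sum N_{ij}-(p-1)\sum\tau_{ij}\ \ge\ p\sum N_{ij}-(p-1)\sum t_i ,$$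
and dividing by $p$ gives (2). $\square$

**Which weights?** Suppose (6) holds and (2) is an equality. Then every inequality in the proof is an equality, in particular $f(r)=1+p(r-1)$ at $r=N_{ij}/\tau_{ij}$, which forces $r=1$. So at an equality case the weights must be $\tau_{ij}=N_{ij}$. For $x_1,x_2,x_3$ positive multiples of one vector we have $d=a+b+c$ and need $\tau_{12}=a+b$, $\tau_{13}=a+c$, $\tau_{23}=b+c$. In the limiting case $c=0$ we need $\tau_{12}=d$, $\tau_{13}=a$, $\tau_{23}=b$. A formula that fits both is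
$$\tau_{12}^\circ=\frac{ca+bd}{b+c},\qquad \tau_{13}^\circ=\frac{ba+cd}{b+c},\qquad \tau_{23}^\circ=b+c .$$
Indeed, with $d=a+b+c$ the first is $\frac{a(b+c)+b(b+c)}{b+c}=a+b$, and likewise the second is $a+c$. We have $\sum\tau^\circ_{ij}=a+b+c+d=\sum t_i$.

## 5. Coordinates, and the case $p=2$ as an exact quadratic form

**Normalization.** Statement (2) is homogeneous, so let $d=1$. Then $\frac13\le a\le1$ and $B=\chi(1+a)$. Put
$$\theta=\frac cB\in(0,\tfrac12],\qquad \varphi=\theta(1-\theta)=\frac{bc}{B^2},\qquad g_0=\frac{1-a}B\ge0 ,$$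
so that $b=(1-\theta)B$, $c=\theta B$, and the weights become
$$\tau_{12}^\circ=\theta a+(1-\theta),\qquad \tau_{13}^\circ=(1-\theta)a+\theta,\qquad \tau_{23}^\circ=B. \tag{7}$$
The first two lie in $[a,1]$ and have sum $1+a$. Let
$$\Pi=\tau_{12}^\circ\tau_{13}^\circ=\varphi(a^2+1)+\big(\theta^2+(1-\theta)^2\big)a=a+\varphi(1-a)^2,$$
using $\theta^2+(1-\theta)^2=1-2\varphi$.

**Coordinates.** We want variables in which both sides of (6) split into convexity gaps. For real $v$ with $\sum v_i=0$ put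
$$V=v_2+v_3,\quad w=-v_4=v_1+V,\quad \xi=v_2-(1-\theta)V,\quad m=\frac{v_1}a,\quad g=\frac VB,\quad y=w-m .$$
Since $v_2=(1-\theta)V+\xi$ and $v_3=\theta V-\xi$,
$$\frac{v_2}b=g+\frac\xi b,\qquad \frac{v_3}c=g-\frac\xi c,\qquad v_1+v_2=U_{12}+\xi,\qquad v_1+v_3=U_{13}-\xi, \tag{8}$$
where, using $V=w-am$,
$$U_{12}=\theta am+(1-\theta)w=\tau_{12}^\circ n_{12},\qquad U_{13}=(1-\theta)am+\theta w=\tau_{13}^\circ n_{13}.$$
By (7), $n_{12}$ and $n_{13}$ are weighted means of $m$ and $w$. Also $w-am=Bg$ gives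
$$y=Bg-(1-a)m=B(g-g_0m). \tag{9}$$
As an example, at a point where $v$ is proportional to $(a,b,c,-1)$ with $1=a+b+c$ (collinear vectors), say $v=(a,b,c,-1)$, we get $m=w=g=1$ and $\xi=y=0$.

**Splitting.** Let $\Phi_0$ be the left side minus the right side of (6) for the weights (7). Adding and subtracting $\tau_{12}^\circ f(n_{12})+\tau_{13}^\circ f(n_{13})$ we obtain
$$\Phi_0=E_1+E_2-E_3, \tag{10}$$
$$E_1=af(m)+f(w)-\tau_{12}^\circ f(n_{12})-\tau_{13}^\circ f(n_{13}),$$
$$E_2=bf\big(g+\tfrac\xi b\big)+cf\big(g-\tfrac\xi c\big)-Bf(g),$$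
$$E_3=\tau_{12}^\circ\big[f\big(n_{12}+\tfrac\xi{\tau_{12}^\circ}\big)-f(n_{12})\big]+\tau_{13}^\circ\big[f\big(n_{13}-\tfrac\xi{\tau_{13}^\circ}\big)-f(n_{13})\big].$$
The following constants will appear:
$$A=\frac{\varphi a(1+a)}\Pi,\quad C_b=\frac1b+\frac1c=\frac B{bc},\quad C_\tau=\frac1{\tau_{12}^\circ}+\frac1{\tau_{13}^\circ}=\frac{1+a}\Pi,\quad \kappa=\frac{a(1-2\theta)}\Pi\ge0 .$$
Since $n_{12}=m+\frac{1-\theta}{\tau_{12}^\circ}y$ and $n_{13}=m+\frac\theta{\tau_{13}^\circ}y$,
$$n_{12}-n_{13}=\frac{(1-\theta)\tau_{13}^\circ-\theta\tau_{12}^\circ}\Pi\,y=\frac{\big((1-\theta)^2-\theta^2\big)a}\Pi\,y=\kappa y. \tag{11}$$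

**The model $p=2$.** For $f(x)=x^2$ a two-point gap is exact: with $\bar\lambda=\frac{\alpha\lambda_1+\beta\lambda_2}{\alpha+\beta}$,
$$\alpha\lambda_1^2+\beta\lambda_2^2-(\alpha+\beta)\bar\lambda^2=\tfrac{\alpha\beta}{\alpha+\beta}(\lambda_1-\lambda_2)^2.$$
Split $af(m)+f(w)=[\theta af(m)+(1-\theta)f(w)]+[(1-\theta)af(m)+\theta f(w)]$. The two gaps in $E_1$ add up to $\varphi a\big(\frac1{\tau_{12}^\circ}+\frac1{\tau_{13}^\circ}\big)y^2=Ay^2$. For $E_2$, the mean of $g+\frac\xi b$ and $g-\frac\xi c$ with weights $b,c$ is $g$, so $E_2=\frac{bc}B\,C_b^2\,\xi^2=C_b\xi^2$. Finally $E_3=2\xi(n_{12}-n_{13})+C_\tau\xi^2=2\kappa\xi y+C_\tau\xi^2$. Thus for $p=2$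
$$\Phi_0=Ay^2-2\kappa\xi y+(C_b-C_\tau)\xi^2. \tag{12}$$
The next lemma, which is pure algebra and is used again for $p>2$, says when such a form is nonnegative.

**Lemma 4.** If $0\le\nu<1$ and $(1-\nu)\omega\ge\chi$, then $\omega C_b\ge C_\tau$, and for all real $y,\xi$
$$(1-\nu)Ay^2-2\kappa|\xi||y|+(\omega C_b-C_\tau)\xi^2\ \ge\ 0 .$$
In particular ($\nu=0$, $\omega=\chi$) we have $C_\tau\le\chi C_b$.

**Proof.** Two identities do the work. First, since $\varphi=bc/B^2$ and $B=\chi(1+a)$,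
$$AC_b=\frac{bc}{B^2}\cdot\frac{a(1+a)}\Pi\cdot\frac B{bc}=\frac{a(1+a)}{\Pi B}=\frac a{\chi\Pi}.$$
Second, since $(1-2\theta)^2=1-4\varphi$,
$$\kappa^2+AC_\tau=\frac a{\Pi^2}\big[a(1-4\varphi)+\varphi(1+a)^2\big]=\frac a{\Pi^2}\big[a+\varphi(1-a)^2\big]=\frac a\Pi .$$
Hence
$$(1-\nu)A(\omega C_b-C_\tau)-\kappa^2\ \ge\ (1-\nu)\omega AC_b-(AC_\tau+\kappa^2)=\frac a\Pi\Big(\frac{(1-\nu)\omega}\chi-1\Big)\ \ge\ 0 .$$
Since $(1-\nu)A>0$, it follows that $\omega C_b-C_\tau\ge0$. So the quadratic form in $(|y|,|\xi|)$ has nonnegative diagonal coefficients, the first of them positive, and nonnegative determinant, and it is nonnegative. $\square$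

With $\nu=0$, $\omega=1\ge\chi$, the form (12) is nonnegative, and Lemma 3 proves that $L^2(\mu)$ is HH. The determinant of (12) is exactly $\frac a\Pi(\frac1\chi-1)$: there is slack when $\chi<1$ and none when $\chi=1$. So for $\chi\le\frac35$ the model has room to spare, and Proposition 2 covers the rest. One would now like to perturb from $p=2$ to $p=2+s$.

## 6. Where the perturbation from $p=2$ breaks

For $p>2$ the curvature $f''(x)=p(p-1)|x|^s$ replaces the constant $2$. It is close to $2$ at moderate $x$, but it vanishes at $0$, however small $s>0$ is. In $\Phi_0$ the good term $E_2$ lives near the value $g$, and the bad term $E_3$ lives near $n_{12},n_{13}$. If $g$ is near $0$ while $m,w$ are not, the good curvature disappears and the bad one stays.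

This really happens. Take $a=d=1$ and $v=(1,\xi,-\xi,-1)$. Then $\tau_{12}^\circ=\tau_{13}^\circ=1$, $m=w=n_{12}=n_{13}=1$, $g=y=0$, so $E_1=0$, $E_2=(b^{1-p}+c^{1-p})|\xi|^p$, and by (3) and Bernoulli
$$E_3=f(1+\xi)+f(1-\xi)-2\ \ge\ 2(1+\xi^2)^{p/2}-2\ \ge\ p\,\xi^2 .$$
So $\Phi_0\le(b^{1-p}+c^{1-p})|\xi|^p-p\xi^2<0$ for small $\xi\ne0$: with the weights $\tau^\circ$, inequality (6) is false whenever $a=d$ and $p>2$.

Three observations get us past this point.

1. Since $S^s\ge\omega'$ fails only for $S<\omega'^{1/s}$, the good curvature is insufficient only on a minuscule scale: for $s\le\frac1{50}$ and $\omega'\le0.78$, below $0.78^{50}$. The possible negative part of $\Phi_0$ will then be of relative size $10^{-10}$.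
2. If $g_0$ is not small and $g$ is tiny, then by (9) $|y|\approx Bg_0|m|$ is not small, and a reserved portion of the term $Ay^2$ pays for the loss.
3. If $g_0$ is small ($a$ close to $d$, as in the counterexample), the weights are not forced by the collinear equality case, for which $g_0=1$. We may increase $\tau_{12},\tau_{13}$ by a small $\varepsilon$ and decrease $\tau_{23}$ by $2\varepsilon$. This lowers the right side of (6) by about $\varepsilon$ when $m,w\approx1$, and costs only a multiple of $\varepsilon f(g)$, which is small exactly when $g$ is.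

## 7. A convexity gap with logarithmic loss

To carry (12) over to $p>2$ we need a lower bound for two-point gaps of $f$, uniform even when the interval passes through $0$.

**Lemma 5.** Let $0<s\le\frac1{50}$, $\alpha,\beta>0$, $\lambda_1,\lambda_2\in\mathbb R$, $\bar\lambda=\frac{\alpha\lambda_1+\beta\lambda_2}{\alpha+\beta}$, $T=\max(|\lambda_1|,|\lambda_2|)$. Then
$$\alpha f(\lambda_1)+\beta f(\lambda_2)-(\alpha+\beta)f(\bar\lambda)\ \ge\ \tfrac12p(p-1)(1-3s)\,T^s\,\tfrac{\alpha\beta}{\alpha+\beta}(\lambda_1-\lambda_2)^2 .$$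

**Proof.** If $\lambda_1=\lambda_2$ both sides are $0$. Otherwise, by symmetry, let $\lambda_1<\lambda_2$, so $T>0$, and put $L=\lambda_2-\lambda_1$.

**Step 1. Integral formula.** Taylor's formula at $\bar\lambda$ with integral remainder, together with the cancellation of the first-order terms, shows that the left side is $\int_{\lambda_1}^{\lambda_2}f''(\lambda)k(\lambda)\,d\lambda$, where $k=\alpha(\lambda-\lambda_1)$ on $[\lambda_1,\bar\lambda]$ and $k=\beta(\lambda_2-\lambda)$ on $[\bar\lambda,\lambda_2]$. As $\bar\lambda-\lambda_1=\frac{\beta L}{\alpha+\beta}$, this is a tent of height $\eta=\frac{\alpha\beta}{\alpha+\beta}L$ with $\int k=\frac12\eta L$.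

**Step 2. Reduction to a logarithm.** For $\lambda\in[\lambda_1,\lambda_2]$, $\lambda\ne0$, we have $|\lambda|\le T$ and $(|\lambda|/T)^s=e^{-s\ln(T/|\lambda|)}\ge1-s\ln\frac T{|\lambda|}$. If we know that
$$\int_{\lambda_1}^{\lambda_2}\ln\frac T{|\lambda|}\,d\lambda\ \le\ \tfrac32L,$$
then, using $0\le k\le\eta$ and $\ln\frac T{|\lambda|}\ge0$, the left side of the lemma is at least
$$p(p-1)T^s\Big(\int k-s\,\eta\cdot\tfrac32L\Big)=p(p-1)T^s(1-3s)\int k ,$$
which is the claim, because $\int k=\frac12\frac{\alpha\beta}{\alpha+\beta}L^2$.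

**Step 3. The logarithmic integral.** By scaling and reflection we may take $T=1$ and the interval $[1-L,1]$ with $0<L\le2$. If $L\le1$, the integral is $L+(1-L)\ln(1-L)\le L$ (read as $L$ when $L=1$). If $L>1$, put $u=L-1\in(0,1]$; the integral is $\int_0^1\ln\frac1\lambda\,d\lambda+\int_0^u\ln\frac1\lambda\,d\lambda=1+u+u\ln\frac1u=L+u\ln\frac1u$, and $u\ln\frac1u\le\frac1e<\frac12<\frac L2$. $\square$

## 8. The estimate of $\Phi_0$ for $2<p\le2.02$ and $\chi\le\frac35$

From here on $0<s\le\frac1{50}$ and $\chi\le\frac35$, $d=1$. Then $B=\chi(1+a)\le1.2$ and $1\le\frac12p(p-1)\le1.04$. Put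
$$S=\max(|m|,|w|),\qquad S'=\max\big(|g+\tfrac\xi b|,\,|g-\tfrac\xi c|\big).$$

**Step 1. Bounds for $E_1,E_2,E_3$.** These replace the exact values $Ay^2$, $C_b\xi^2$ and $2\kappa\xi y+C_\tau\xi^2$ of the model. The same splitting as at $p=2$, with Lemma 5 in place of the exact gap ($T=S$ for both gaps in $E_1$, $T=S'$ for $E_2$), gives
$$E_1\ge\tfrac{p(p-1)}2(1-3s)S^sAy^2,\qquad E_2\ge\tfrac{p(p-1)}2(1-3s)S'^sC_b\xi^2. \tag{13}$$
The first-order part of $E_3$ is $\xi\big(f'(n_{12})-f'(n_{13})\big)$. By (11), the mean value theorem and $|n_{1j}|\le S$, it is at most $p(p-1)S^s\kappa|\xi||y|$. The second-order remainder of $f(n+\delta)-f(n)$ is at most $\frac12p(p-1)(|n|+|\delta|)^s\delta^2$. With $\delta=\pm\xi/\tau_{1j}^\circ$ and $\tau_{1j}^\circ\ge a$, multiplying by $\tau_{1j}^\circ$ and summing over $j=2,3$, we get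
$$E_3\le\tfrac{p(p-1)}2\Big\{2\kappa S^s|\xi||y|+C_\tau\big(S+\tfrac{|\xi|}a\big)^s\xi^2\Big\}. \tag{14}$$
We also need two facts about $S'$. As $g$ is a weighted mean of $g+\frac\xi b$ and $g-\frac\xi c$, and as these two numbers differ by $\xi C_b$ with $C_b\ge\frac2b\ge\frac2a$,
$$|g|\le S',\qquad S'\ge\tfrac12|\xi|C_b\ge\tfrac{|\xi|}b\ge\tfrac{|\xi|}a. \tag{15}$$

**Step 2. The degenerate case $S=0$.** Then $m=w=0$, hence $g=0$ and $n_{12}=n_{13}=0$, and
$$\Phi_0=|\xi|^p\big(b^{1-p}+c^{1-p}-(\tau_{12}^\circ)^{1-p}-(\tau_{13}^\circ)^{1-p}\big)\ge0,$$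
because $\tau_{12}^\circ,\tau_{13}^\circ\ge a\ge b\ge c$ and $t\mapsto t^{1-p}$ decreases. Otherwise, since $\Phi_0$ is homogeneous of degree $p$ in $v$, we normalize $S=1$.

**Step 3. Use of the quadratic lemma, keeping $\frac1{10}Ay^2$ in reserve.** Let
$$\nu=3s+\tfrac1{10}\le0.16,\qquad \omega=\frac\chi{1-\nu},\qquad \omega'=\frac{\omega+\chi s}{1-3s}.$$
Write $1-3s=(1-\nu)+\frac1{10}$ in the bound for $E_1$. By (13), (14) with $S=1$,
$$\frac{\Phi_0}{\frac12p(p-1)}\ \ge\ \tfrac1{10}Ay^2+\Big[(1-\nu)Ay^2-2\kappa|\xi||y|+(\omega C_b-C_\tau)\xi^2\Big]+C_b\xi^2\big[(1-3s)S'^s-\omega\big]-C_\tau\xi^2\big[(1+\tfrac{|\xi|}a)^s-1\big].$$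
The first square bracket is nonnegative by Lemma 4, since $(1-\nu)\omega=\chi$. In the last term use $C_\tau\le\chi C_b$ and $\frac{|\xi|}a\le S'$. The result is
$$\frac{\Phi_0}{\frac12p(p-1)}\ \ge\ \tfrac1{10}Ay^2+C_b\xi^2\,K,\qquad K=(1-3s)S'^s-\omega-\chi\big[(1+S')^s-1\big]. \tag{16}$$

**Step 4. The critical scale $r$.** We find where $K$ can be negative. First,
$$\frac{\omega'}\chi\le\frac{1/0.84+0.02}{0.94}<1.3,\qquad\text{hence}\quad\omega'\le1.3\cdot0.6=0.78 .$$
Put $r=\omega'^{1/s}$. As $2/s\ge100$ and $\omega'<1$,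
$$r^2\le\omega'^{100}=\omega'^2\,\omega'^{98}\le1.69\,\chi^2\cdot0.78^{98}.$$
Repeated squaring gives $0.78^2=0.6084$, $0.78^4<0.3702$, $0.78^8<0.1371$, $0.78^{16}<0.0188$, $0.78^{32}<3.54\cdot10^{-4}$, $0.78^{64}<1.26\cdot10^{-7}$, so $0.78^{98}=0.78^{64+32+2}<3\cdot10^{-11}$. Since $\chi=\frac B{1+a}\le B$ and $\chi\le1$,
$$r^2\le10^{-10}\chi^2\le10^{-10}B^2,\qquad r\le10^{-5}. \tag{17}$$

Suppose $S'\ge1$. Then $(1+S')^s\le2^sS'^s\le(1+s)S'^s$ (convexity of $s\mapsto2^s$ on $[0,1]$), and $1-3s-\chi(1+s)\ge0.94-0.612>0$. So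
$$K\ge S'^s\big(1-3s-\chi(1+s)\big)-\omega+\chi\ge1-3s-\chi s-\omega=(1-3s)(1-\omega')>0 .$$

Suppose $S'\le1$. Then $(1+S')^s-1\le2^s-1\le s$, so $K\ge(1-3s)S'^s-\omega-\chi s=(1-3s)(S'^s-\omega')$. This is nonnegative if $S'\ge r$, and in all cases it is at least $-(1-3s)\omega'\ge-1$.

**Step 5. The two regimes.** If $S'<r$, then by (15) $|\xi|C_b\le2S'<2r$, so $C_b\xi^2=(|\xi|C_b)^2/C_b\le4r^2/C_b=4r^2\frac{bc}B$. Since $1\le\frac12p(p-1)\le2$, (16) yields, for $S=1$,
$$S'\ge r\ \Rightarrow\ \Phi_0\ge\tfrac1{10}Ay^2,\qquad\qquad S'<r\ \Rightarrow\ \Phi_0\ge\tfrac1{10}Ay^2-8r^2\tfrac{bc}B. \tag{18}$$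
To use the reserve we need $A$ from below. By (7) and the arithmetic–geometric mean inequality $\Pi\le\big(\frac{1+a}2\big)^2$, and $4a\ge1+a$ because $a\ge\frac13$, so
$$A\ \ge\ \frac{4a}{1+a}\,\varphi\ \ge\ \varphi=\frac{bc}{B^2}. \tag{19}$$

## 9. Choice of weights for $\chi\le\frac35$, and the end of the proof of Theorem 1

**Case A: $g_0\ge\frac1{64}$.** Here the weights $\tau^\circ$ work; the point is that a tiny $g$ forces $y$ to have size at least a constant times $B$. If $S=0$, then $\Phi_0\ge0$ by Step 2 of Section 8. Let $S=1$. If $S'\ge r$, (18) gives $\Phi_0\ge0$. If $S'<r$, then $|g|\le S'<r\le10^{-5}$, and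
$$|w|=|am+Bg|\le a|m|+B|g|\le|m|+1.2\cdot10^{-5}.$$
Since $\max(|m|,|w|)=1$, this forces $|m|\ge\frac12$. By (9), $|y|\ge B\big(g_0|m|-|g|\big)\ge B\big(\frac1{128}-10^{-5}\big)\ge\frac B{200}$. With (19),
$$\tfrac1{10}Ay^2\ \ge\ \tfrac1{10}\cdot\frac{bc}{B^2}\cdot\frac{B^2}{40000}=\frac{bc}{4\cdot10^5}.$$
By (17), $8r^2\frac{bc}B\le8\cdot10^{-10}B\,bc\le10^{-9}bc$. So (18) gives $\Phi_0\ge0$, and (6) holds with $\tau=\tau^\circ$.

**Case B: $g_0<\frac1{64}$.** We perturb the weights. Let
$$\varepsilon=\frac{bcB}{2560},\qquad \tau_{12}=\tau_{12}^\circ+\varepsilon,\quad \tau_{13}=\tau_{13}^\circ+\varepsilon,\quad \tau_{23}=B-2\varepsilon .$$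
Since $bc\le\frac{B^2}4\le0.36$ and $B\le1.2$, we have $\varepsilon\le1$ and $\frac{2\varepsilon}B=\frac{bc}{1280}\le\frac14$; so $\tau_{23}>0$. The sum of the weights is still $\sum t_i$.

**Step B0. The effect of the perturbation.** Let $\Phi_\varepsilon$ be the left side minus the right side of (6) for the new weights. For $j=2,3$, since $\tau_{1j}^\circ\le1$, $p-1\ge1$ and $\varepsilon\le1$,
$$h(\tau_{1j}^\circ+\varepsilon,u)=\Big(1+\frac\varepsilon{\tau_{1j}^\circ}\Big)^{1-p}h(\tau_{1j}^\circ,u)\le(1+\varepsilon)^{-1}h(\tau_{1j}^\circ,u)\le\big(1-\tfrac\varepsilon2\big)h(\tau_{1j}^\circ,u).$$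
The last step is $(1+\varepsilon)(1-\frac\varepsilon2)=1+\frac\varepsilon2(1-\varepsilon)\ge1$. Next, $(1-x)^{-2}\le1+4x$ on $[0,\frac14]$: the left side is convex, there is equality at $0$, and $\frac{16}9\le2$ at $\frac14$. As $p-1\le2$,
$$h(B-2\varepsilon,V)=\Big(1-\frac{2\varepsilon}B\Big)^{1-p}Bf(g)\le\Big(1+\frac{8\varepsilon}B\Big)Bf(g)=Bf(g)+8\varepsilon f(g).$$
Together,
$$\Phi_\varepsilon\ \ge\ \Phi_0+\tfrac\varepsilon2H-8\varepsilon f(g),\qquad H=h(\tau_{12}^\circ,U_{12}+\xi)+h(\tau_{13}^\circ,U_{13}-\xi)\ge0. \tag{20}$$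
If $S=0$, then $g=0$ and $\Phi_\varepsilon\ge\Phi_0\ge0$. Otherwise normalize $S=1$; this is allowed since $\Phi_\varepsilon$ is also homogeneous of degree $p$ in $v$, while $\varepsilon$ depends only on the $t_i$.

**Step B1. $|g|\ge\frac1{16}$: the reserve $\frac1{10}Ay^2$ pays the cost $8\varepsilon f(g)$.** Here $S'\ge|g|\ge r$, and $|g_0m|\le\frac1{64}\le\frac{|g|}4$, so $|y|\ge\frac34B|g|$ by (9). With (18) and (19),
$$\Phi_0\ \ge\ \tfrac1{10}\cdot\frac{bc}{B^2}\cdot\frac9{16}B^2g^2=\tfrac1{10}\,bc\cdot\tfrac9{16}g^2\ \ge\ \frac{bc}{18}g^2 .$$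
Further $B|g|=|w-am|\le2$, so $B|g|^s=B^{1-s}(B|g|)^s\le1.2\cdot2^s\le1.3$, and
$$8\varepsilon f(g)=\frac{bc}{320}\,B|g|^s\,g^2\ \le\ \frac{1.3}{320}\,bc\,g^2\ <\ \frac{bc}{18}g^2 .$$
As $H\ge0$, (20) gives $\Phi_\varepsilon\ge0$.

**Step B2. $|g|<\frac1{16}$: the gain $\frac\varepsilon2H$ pays for everything.** By (9), $|y|\le1.2\,\big(\frac1{16}+\frac1{64}\big)=1.2\cdot\frac5{64}<\frac1{10}$. Since $y=w-m$ and $\max(|m|,|w|)=1$, the numbers $m,w$ have the same sign and modulus at least $0.9$. Replacing $v$ by $-v$, which changes neither $\Phi_0$ nor $\Phi_\varepsilon$, $H$, $S$, $S'$, $|g|$, we may assume $m,w>0$, so $n_{12},n_{13}\ge0.9$. If $\xi\ge0$, then $U_{12}+\xi\ge0.9\,\tau_{12}^\circ$; if $\xi\le0$, then $U_{13}-\xi\ge0.9\,\tau_{13}^\circ$. Since $h(\tau,0.9\tau)=0.9^p\tau$ and $\tau_{1j}^\circ\ge a$, either way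
$$H\ \ge\ a\,(0.9)^p\ \ge\ a\,(0.9)^3 .$$
Here $a=1-g_0B\ge1-\frac{1.2}{64}\ge0.98$, so $H\ge0.7$. Also $8\varepsilon f(g)\le8\varepsilon g^2\le\frac{8\varepsilon}{256}=\frac\varepsilon{32}$. By (20), $\Phi_\varepsilon\ge\Phi_0+0.35\,\varepsilon-\frac\varepsilon{32}\ge\Phi_0+0.3\,\varepsilon$.

If $S'\ge r$, then $\Phi_0\ge0$ by (18) and we are done. If $S'<r$, then (18) and (17) give $\Phi_0\ge-8r^2\frac{bc}B\ge-8\cdot10^{-10}\,bcB$, while $0.3\,\varepsilon=\frac{0.3}{2560}bcB>10^{-4}bcB$. Hence $\Phi_\varepsilon\ge0$.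

**Conclusion of the proof.** For $\chi\le\frac35$, (6) holds for all $v$, with positive weights that depend only on the $t_i$ (through Case A or Case B) and have sum $\sum t_i$. Lemma 3 gives (2). For $\chi\ge\frac35$, (2) is Proposition 2. When some $x_i=0$, (2) is an equality. So $L^p(\mu)$ is HH for $2<p\le2.02$; subspaces and isometric copies inherit the inequality, and $\ell^p(3)$ is the case of counting measure on three points. This proves Theorem 1. $\square$

So $\ell^p(3)$ is HH for all $p\in(2,2.02]$, and the assertion that none of the spaces $\ell^p(3)$ with $p\in(2,\infty]$ is HH is false.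

## 10. Hilbert-valued functions, and the triple of sign vectors at $p^*$

The following complements are not needed for Theorem 1.

**Theorem 6.** Let $p^*=\frac{\log3}{\log3-\log2}$.

1. If $1\le p\le2.02$, every $L^p(\mu)$ is HH, and so is $L^p(\mu;H)$ for every real Hilbert space $H$.
2. If $p^*<p\le\infty$, $L^p(\mu)$ is not HH as soon as $\mu$ admits three disjoint sets of finite positive measure.
3. Consequently $2.02\le\sup\{p:\ell^p(3)\text{ is HH}\}\le p^*$.

**Proof.** **Part 1, scalar case.** For $2<p\le2.02$ this is Theorem 1. For $1\le p\le2$ it is classical: (1) involves only the span of $x,y,z$; finite-dimensional subspaces of $L^p$ with $1\le p\le2$ embed isometrically in $L^1(0,1)$; and $L^1$ is HH by integrating the scalar inequality of Section 2.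

**Part 1, Hilbert-valued case.** We embed the relevant functions into a scalar $L^p$. Only three strongly measurable functions are involved. Each is essentially separably valued, so $H$ may be taken separable, with orthonormal basis $(e_k)$. Each vanishes off a $\sigma$-finite set because its norm is $p$-integrable, so $\mu$ may be restricted to a $\sigma$-finite set. Let $\gamma_k$ be independent standard Gaussians on a probability space $\Omega$, and let $c_p=(\mathbb E|\gamma_1|^p)^{-1/p}$. For $e\in H$ the sum $\sum_k\langle e,e_k\rangle\gamma_k$ is a centered Gaussian of variance $\|e\|^2$, so $e\mapsto c_p\sum_k\langle e,e_k\rangle\gamma_k$ is a linear isometry $H\to L^p(\Omega)$. Apply it at each point: send $F$ to $c_p\sum_k\langle F(\cdot),e_k\rangle\gamma_k$. The partial sums are jointly measurable. By Fubini, the block of the sum from $k=n$ to $k=n'$ has $p$-th power norm $\int\|P_{n,n'}F\|^p\,d\mu$, where $P_{n,n'}$ is the orthogonal projection onto the span of $e_n,\dots,e_{n'}$.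 This tends to $0$ as $n,n'\to\infty$ by dominated convergence. So the sum converges in the scalar $L^p$ of the product measure, and by Fubini the limit has norm $\|F\|$. The scalar case applies.

**Part 2.** By the third example of Section 1, $L^p(\mu)$ contains an isometric copy of $\ell^p(3)$, in which the triple of sign vectors violates (1) for $p>p^*$.

**Part 3.** This is immediate from parts 1 and 2. $\square$

Could one lower the bound $p^*$ by slightly moving the triple of sign vectors at $p=p^*$ itself? The next statement says that no small move produces a violation there.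

**Proposition 7.** For $p=p^*$, let $x_1=(-1,1,1)$, $x_2=(1,-1,1)$, $x_3=(1,1,-1)$, $x_4=(-1,-1,-1)$. This is the triple with defect $4\cdot3^{1/p}-6$ in $\ell^p(3)$, equal to $0$ at $p^*$. At this point the HH defect $D$ (left side minus right side of (2)) has, modulo the scaling direction, a strict local minimum with value $0$. So no small perturbation of this triple violates HH at $p^*$.

**Proof.** Let $N=\|\cdot\|_p$ and $q=\frac p{p-1}$. Perturb $x_i$ to $x_i+\delta_i$ for $i\le3$, and put $\delta_4=-(\delta_1+\delta_2+\delta_3)$. At $p^*$ we have $3^{1/p}=\frac32$, so $D=4\cdot\frac32-6=0$ at $\delta=0$.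

**Step 1. The first-order part vanishes.** The pair sums are $x_1+x_2=2e_3$, $x_1+x_3=2e_2$, $x_2+x_3=2e_1$, and $N(2e_j+\eta)=2+\eta_j+O(|\eta|^p)$, because the other two coordinates enter only through their $p$-th powers. Near each $x_i$ the norm is smooth, since all coordinates of $x_i$ are nonzero, and $\nabla N(x_i)=3^{-1/q}x_i$. For $i=1$,
$$\langle x_1,\delta_1\rangle+\langle(1,1,1),\delta_1\rangle=2\big[(\delta_1)_2+(\delta_1)_3\big],$$
where the second term is the contribution of $\delta_1$ to $\langle x_4,\delta_4\rangle$; the cases $i=2,3$ are analogous. So the first-order part of $D$ is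
$$(2\cdot3^{-1/q}-1)\big[(\delta_1)_2+(\delta_1)_3+(\delta_2)_1+(\delta_2)_3+(\delta_3)_1+(\delta_3)_2\big].$$
It vanishes, because $3^{1/q}=3/3^{1/p}=2$.

**Step 2. The second-order part.** Hence
$$D=\tfrac12\sum_{i=1}^4N''(x_i)(\delta_i,\delta_i)+O(|\delta|^p)+O(|\delta|^3),\qquad p>2 .$$
Since the coordinates of $x_i$ are $\pm1$, differentiation gives $N''(x_i)(\delta,\delta)=(p-1)3^{\frac1p-1}\big(|\delta|^2-\frac13\langle x_i,\delta\rangle^2\big)$. By Cauchy–Schwarz this is nonnegative, and it is zero only for $\delta\in\mathbb Rx_i$. So the sum vanishes only if $\delta_i=\lambda_ix_i$ for all $i$. In that case $\sum\lambda_ix_i=\sum\delta_i=0$. The vectors $x_1,x_2,x_3$ are linearly independent (the matrix with these rows has eigenvalues $1,-2,-2$), so $\sum x_i=0$ is the only linear relation among $x_1,\dots,x_4$ up to scaling, and all $\lambda_i$ are equal. Thus the quadratic part is a positive semidefinite form in $(\delta_1,\delta_2,\delta_3)\in\mathbb R^9$ whose kernel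 is the line through $(x_1,x_2,x_3)$.

**Step 3. Conclusion by homogeneity.** Let $W$ be the orthogonal complement of this line in $\mathbb R^9$. On $W$ the quadratic part is at least a positive constant times $|\delta|^2$ and dominates the remainder for small $\delta$, so $D>0$ for small $\delta\in W\setminus\{0\}$. Any triple close to $(x_1,x_2,x_3)$ is $\lambda\big((x_1,x_2,x_3)+\delta\big)$ with $\lambda$ near $1$ and $\delta\in W$ small, and $D$ is homogeneous of degree $1$. So $D\ge0$ near the triple, with equality only for its multiples. $\square$
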